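\title{Vector fields with infinite-dimensional centralizer\\ and no first integral}

\begin{abstract}
A nonzero germ of holomorphic vector field on $(\mathbb{C}^n,0)$ with a nonconstant holomorphic first integral has an infinite-dimensional centralizer. We show that the converse fails for every $n\ge4$. The counterexamples are homogeneous polynomial vector fields, built from sixteen points of the plane through which no curve of degree $4m$ passes with multiplicity $m$. We also prove that every counterexample has two functionally independent meromorphic first integrals, and that the converse holds for quasi-homogeneous fields in dimension three. The case of fields in dimension three that are not quasi-homogeneous is not decided.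
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal{O}_n$ be the ring of germs at $0\in\mathbb{C}^n$ of holomorphic functions and $\mathcal{X}_n$ the $\mathcal{O}_n$-module of germs at $0$ of holomorphic vector fields. A field $X=\sum_i X_i\partial_{x_i}$ acts on functions as the derivation $X(f)=\sum_i X_i\,\partial f/\partial x_i$, and the Lie bracket $[X,Y]$ is the commutator of derivations. For functions $f,g,h$,
\begin{equation}\label{eq:bracket}
[X,fY]=X(f)\,Y+f\,[X,Y],\qquad [gX,hX]=\bigl(gX(h)-hX(g)\bigr)X .
\end{equation}
Two objects measure how much structure $X$ preserves. The \emph{centralizer}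
\[
C(X)=\{Y\in\mathcal{X}_n:\ [X,Y]=0\},\qquad d(X)=\dim_{\mathbb{C}}C(X),
\]
is the space of infinitesimal symmetries of $X$. The ring of \emph{first integrals}
\[
\mathcal{I}(X)=\{f\in\mathcal{O}_n:\ X(f)=0\}\supset\mathbb{C}
\]
consists of the functions that are constant along the orbits of $X$.

First integrals produce symmetries. If $X\ne0$ and $f\in\mathcal{I}(X)$ is not constant, then $f^kX\in C(X)$ for all $k\ge0$ by \eqref{eq:bracket}, and these fields are linearly independent, because a nonzero polynomial in $f$ is a constant times a product of nonzero factors $f-c$. Hence $\mathcal{I}(X)\ne\mathbb{C}$ implies $d(X)=\infty$. The following question, which comes from the paper of Cerveau and Lins Neto \cite{CLN}, asks whether this is the only way to have infinitely many symmetries.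

\begin{quote}
\textbf{Question.} Let $X\in\mathcal{X}_n$, $X\ne0$. Does $d(X)=\infty$ imply $\mathcal{I}(X)\ne\mathbb{C}$?
\end{quote}

The simplest cases suggest that the answer is yes. For $n=1$, the fields $f\partial_x\neq0$ and $g\partial_x$ commute if and only if $(g/f)'=0$, so $d(X)=1$ for every $X\ne0$. For $n=2$ the implication is known, and we recover it in Theorem~\ref{thm:structure}. It also holds for diagonal linear fields in any dimension.

\begin{example}\label{ex:diagonal}
Let $X=\sum_i\lambda_ix_i\partial_{x_i}$. For $m\in\mathbb{N}^n$ we have $X(x^m)=\langle m,\lambda\rangle x^m$ and $[X,x^m\partial_{x_j}]=(\langle m,\lambda\rangle-\lambda_j)\,x^m\partial_{x_j}$. So $Y$ commutes with $X$ if and only if every monomial $x^m\partial_{x_j}$ occurring in $Y$ satisfies $\langle m,\lambda\rangle=\lambda_j$. If $d(X)=\infty$, then for some $j$ this equation has infinitely many solutions $m$. \emph{Dickson's lemma} states that every infinite sequence $m_0,m_1,\dots$ in $\mathbb{N}^n$ contains two terms $m_j\le m_l$ (componentwise) with $j<l$. It gives solutions $m\le m'$ with $m\ne m'$, and $x^{m'-m}$ is a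 nonconstant first integral. For the radial field, where all $\lambda_i=1$, the centralizer is the space of linear fields, $d(X)=n^2$ and $\mathcal{I}(X)=\mathbb{C}$.
\end{example}

In this example infinitely many symmetries are written with finitely many letters $x_1,\dots,x_n$, so one of them divides another, and the quotient is a first integral. One would guess that some finiteness of this kind always holds. It does not.

\begin{theorem}\label{thm:main}
For every $n\ge4$ there is a nonzero homogeneous polynomial vector field $X$ on $\mathbb{C}^n$ with $d(X)=\infty$ and $\mathcal{I}(X)=\mathbb{C}$. One may take $X=v^{17}Z$ for $n=4$ and $X=v^{17}Z'$ for $n\ge5$, where $Z$ and $Z'$ are the fields \eqref{eq:Z} and \eqref{eq:Zprime}. These fields have no nonconstant formal first integral, and their centralizers contain an infinite-dimensional abelian Lie algebra.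
\end{theorem}

The second result describes what any counterexample must look like. For $\kappa\in\mathcal{O}_n$ let
\[
V_\kappa(X)=\{g\in\mathcal{O}_n:\ X(g)=\kappa g\}
\]
be the space of functions \emph{with cofactor $\kappa$}. Thus $V_0(X)=\mathcal{I}(X)$ and $V_\kappa(X)\,V_{\kappa'}(X)\subset V_{\kappa+\kappa'}(X)$. The ratio $g/h$ of two elements of $V_\kappa(X)$, $h\neq0$, is a \emph{meromorphic first integral}: a quotient of holomorphic germs annihilated by $X$.

\begin{theorem}\label{thm:structure}
Let $0\ne X\in\mathcal{X}_n$.
\begin{enumerate}
\item[(a)] If $d(X)=\infty$, then $\dim V_\kappa(X)=\infty$ for some $\kappa\in\mathcal{O}_n$. Conversely, if $\dim V_\kappa(X)=\infty$ and $0\ne g\in V_\kappa(X)$, then $d(gX)=\infty$ and $\mathcal{I}(gX)=\mathcal{I}(X)$.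
\item[(b)] If $d(X)=\infty$ and $\mathcal{I}(X)=\mathbb{C}$, then $X$ has meromorphic first integrals $f_1,f_2$ with $df_1\wedge df_2\not\equiv0$. In particular $n\ge3$.
\end{enumerate}
\end{theorem}

The third result locates the boundary between the two answers for fields with a grading. Fix positive integers $\omega_1,\dots,\omega_n$ and let $R=\sum_i\omega_ix_i\partial_{x_i}$. A polynomial vector field $X$ is \emph{quasi-homogeneous} if $[R,X]=\delta X$ for some $\delta\in\mathbb{Z}$; homogeneous fields are the case $\omega_1=\dots=\omega_n=1$. Let
\[
K_0(X)=\{f\in\mathbb{C}(x_1,\dots,x_n):\ R(f)=X(f)=0\}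
\]
be the field of rational first integrals of weight zero.

\begin{theorem}\label{thm:qh}
Let $X\ne0$ be quasi-homogeneous with $d(X)=\infty$.
\begin{enumerate}
\item[(a)] If $\operatorname{trdeg}_{\mathbb{C}}K_0(X)\le1$, then $X$ has a nonconstant polynomial first integral.
\item[(b)] If $n=3$, then $X$ has a nonconstant polynomial first integral.
\end{enumerate}
Both bounds are sharp: the field of Theorem~\ref{thm:main} for $n=4$ is homogeneous, and its field $K_0$ has transcendence degree $2$.
\end{theorem}

So for quasi-homogeneous fields the answer to the Question is yes for $n=3$ and no for every $n\ge4$. A counterexample with $n=3$ would have to be completely integrable by meromorphic functions, that is, have $n-1=2$ independent meromorphic first integrals, and it could not be quasi-homogeneous. Whether such a field exists is not decided here.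

Section~\ref{sec:cofactor} proves Theorem~\ref{thm:structure}(a), which replaces commuting fields by functions with a common cofactor. Section~\ref{sec:example} turns plane curves with assigned multiple points into such functions and proves Theorem~\ref{thm:main}, using a lemma of Nagata whose proof is given in Section~\ref{sec:nagata}. Sections~\ref{sec:two} and~\ref{sec:qh} prove Theorems~\ref{thm:structure}(b) and~\ref{thm:qh}.

\section{From commuting fields to functions with a cofactor}\label{sec:cofactor}

The space $C(X)$ may be infinite-dimensional over $\mathbb{C}$, but it spans a space of dimension at most $n$ over the field of meromorphic germs. The coordinates of $Y\in C(X)$ in a basis chosen inside $C(X)$ are meromorphic first integrals. The point of the next lemma is that they have a common denominator with a holomorphic cofactor. We state it so that it also applies to polynomials, as needed in Section~\ref{sec:qh}.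

Let $\mathcal{A}$ be $\mathcal{O}_n$ or $\mathbb{C}[x_1,\dots,x_n]$, and let $\mathcal{K}$ be its field of fractions. Both rings are unique factorization domains. A $k$-vector field is an element $\Omega=\sum_I\Omega_I\,\partial_{x_{i_1}}\wedge\dots\wedge\partial_{x_{i_k}}$ of the $k$th exterior power of the module of vector fields. The Lie derivative along $X$ acts on $k$-vector fields by
\[
L_X(f\,Y_1\wedge\dots\wedge Y_k)=X(f)\,Y_1\wedge\dots\wedge Y_k+f\sum_{i}Y_1\wedge\dots\wedge[X,Y_i]\wedge\dots\wedge Y_k ,
\]
and it preserves the property of having coefficients in $\mathcal{A}$ when $X$ has coefficients in $\mathcal{A}$.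

\begin{lemma}\label{lem:denominator}
Let $X$ be a vector field with coefficients in $\mathcal{A}$, and let $E\neq0$ be a complex vector space of fields with coefficients in $\mathcal{A}$ that commute with $X$. Let $Y_1,\dots,Y_k\in E$ be a basis of the $\mathcal{K}$-span of $E$, and let $G\in\mathcal{A}$ be a greatest common divisor of the coefficients of $\Omega=Y_1\wedge\dots\wedge Y_k$. Then $\kappa=X(G)/G$ lies in $\mathcal{A}$, and
\[
Y=\sum_if_iY_i\ \longmapsto\ (f_1G,\dots,f_kG)
\]
is an injective linear map from $E$ to $V^k$, where $V=\{g\in\mathcal{A}:\ X(g)=\kappa g\}$.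
\end{lemma}

\begin{proof}
Since the $Y_i$ are independent over $\mathcal{K}$, we have $\Omega\ne0$. Write $\Omega=G\,\Omega_1$, so that no irreducible element of $\mathcal{A}$ divides all coefficients of $\Omega_1$. We use twice the following observation: \emph{if $f\in\mathcal{K}$ and $f\Omega_1$ has coefficients in $\mathcal{A}$, then $f\in\mathcal{A}$}. Indeed, an irreducible factor of the denominator of $f$ in lowest terms would divide every coefficient of $\Omega_1$.

The $Y_i$ commute with $X$, so $0=L_X\Omega=X(G)\,\Omega_1+G\,L_X\Omega_1$. Thus $\kappa\Omega_1=-L_X\Omega_1$ has coefficients in $\mathcal{A}$, and $\kappa\in\mathcal{A}$.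

Let $Y=\sum f_iY_i\in E$ with $f_i\in\mathcal{K}$. Replacing $Y_i$ by $Y$ in the product $Y_1\wedge\dots\wedge Y_k$ gives $f_i\Omega=f_iG\,\Omega_1$, which has coefficients in $\mathcal{A}$; hence $f_iG\in\mathcal{A}$. By \eqref{eq:bracket}, $0=[X,Y]=\sum X(f_i)Y_i$, so $X(f_i)=0$ and $X(f_iG)=f_iX(G)=\kappa f_iG$. The map is linear, and it is injective because $G\ne0$.
\end{proof}

For instance, let $X=x\partial_x+y\partial_y$ on $\mathbb{C}^2$, with $Y_1=x\partial_x$ and $Y_2=y\partial_y$. Then $G=xy$, $\kappa=2$, $V$ is the space of quadratic forms, and $y\partial_x=(y/x)Y_1$ is sent to $(y^2,0)$.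

\begin{proof}[Proof of Theorem~\ref{thm:structure}(a)]
Apply Lemma~\ref{lem:denominator} with $\mathcal{A}=\mathcal{O}_n$ and $E=C(X)$, which contains $X\neq0$. It embeds $C(X)$ in $V_\kappa(X)^k$ with $k\le n$, so $d(X)=\infty$ forces $\dim V_\kappa(X)=\infty$. Conversely, for $g,h\in V_\kappa(X)$ the second formula in \eqref{eq:bracket} gives $[gX,hX]=(g\kappa h-h\kappa g)X=0$. Hence $h\mapsto hX$ is an injective linear map from $V_\kappa(X)$ to $C(gX)$. Finally, $gX(f)=0$ is equivalent to $X(f)=0$ because $\mathcal{O}_n$ is a domain and $g\ne0$.
\end{proof}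

The Question now takes an equivalent form that involves functions only: it has a negative answer in dimension $n$ if and only if there are a nonzero $Z\in\mathcal{X}_n$ and $\kappa\in\mathcal{O}_n$ with
\begin{equation}\label{eq:goal}
V_0(Z)=\mathbb{C},\qquad \dim V_\kappa(Z)=\infty .
\end{equation}
This shows where to look. The direct sum $S=\bigoplus_{s\ge0}V_{s\kappa}(Z)$ is a graded algebra with $S_0=\mathbb{C}$ and $\dim S_1=\infty$. Such an algebra is not finitely generated, since otherwise $S_1$ would be spanned by the finitely many generators of degree one. We need a geometric source of such algebras and a way to realize them by a vector field.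

\section{The counterexamples}\label{sec:example}

\subsection{Plane curves with assigned multiple points}

Let $(\xi,\eta)$ be coordinates on $\mathbb{C}^2$. The \emph{multiplicity} of a polynomial $\rho\in\mathbb{C}[\xi,\eta]$ at a point $p$ is the lowest degree of a term in its Taylor expansion at $p$; the zero polynomial has infinite multiplicity. Given points $p_1,\dots,p_r$ and integers $d,k\ge0$, let $L(d,k)$ be the space of polynomials of degree at most $d$ with multiplicity at least $k$ at every $p_i$. Then $L(d,k)\,L(d',k')\subset L(d+d',k+k')$. Multiplicity at least $k$ at one point is the vanishing of $\binom{k+1}{2}$ Taylor coefficients, so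
\begin{equation}\label{eq:count}
\dim L(d,k)\ \ge\ \binom{d+2}{2}-r\binom{k+1}{2}.
\end{equation}
The way in which these spaces enter is already visible for one point.

\begin{example}\label{ex:onepoint}
Let $r=1$ and $p_1=(0,0)$, so that $L(d,k)$ is spanned by the monomials $\xi^i\eta^j$ with $k\le i+j\le d$. On $\mathbb{C}^4$ with coordinates $(u,v,x,y)$ put $P=xu/v^2$ and $Q=yu/v^2$. The map $(P,Q)$ contracts the hyperplane $u=0$ to $p_1$ and has its poles along $v=0$. For $\rho=\xi^i\eta^j$,
\[
v^{2d}u^{-k}\rho(P,Q)=x^iy^j\,u^{\,i+j-k}\,v^{\,2(d-i-j)} .
\]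
Different monomials $\xi^i\eta^j$ give different monomials in $x,y$. So for a polynomial $\rho$, the function $v^{2d}u^{-k}\rho(P,Q)$ is a polynomial exactly when $\rho\in L(d,k)$: the exponent of $u$ sees the multiplicity and the exponent of $v$ sees the degree. The field $Z_1=2u\partial_u+v\partial_v$ annihilates $P$, $Q$ and $w=v^2/u$, and $v^{2d}u^{-k}=v^{2(d-k)}w^k$. Hence $Z_1$ multiplies our function by $2(d-k)$. The spaces $L(k+1,k)$, $k\ge0$, give infinitely many independent elements of $V_2(Z_1)$. But the spaces $L(k,k)$ are nonzero as well, and they give the first integrals $x^iy^j$ with $i+j=k$.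
\end{example}

To obtain \eqref{eq:goal} we need a configuration with a gap: an integer slope $\sigma\geq1$ such that $L(\sigma k,k)=0$ for all $k\ge1$, while $L(\sigma k+1,k)\ne0$ for infinitely many $k$. The count \eqref{eq:count} indicates the right numbers. Its right side, for $d=\sigma k$ or $d=\sigma k+1$, has leading term $(\sigma^2-r)k^2/2$. If $r<\sigma^2$, then $L(\sigma k,k)\ne0$ for large $k$. If $r>\sigma^2$, the count gives no element of $L(\sigma k+1,k)$ for large $k$. For $r=\sigma^2$ and $\sigma=1,2,3$ we have $\binom{\sigma+2}{2}>\sigma^2$, so $L(\sigma,1)\ne0$: there is a line through one point, a conic through four and a cubic through nine. The first candidate is $\sigma=4$, $r=16$. There \eqref{eq:count} gives, for every choice of points and every $k\ge0$,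
\begin{equation}\label{eq:surplus}
\dim L(4k+1,k)\ \ge\ (8k^2+10k+3)-(8k^2+8k)=2k+3>0 .
\end{equation}
For $d=4k$ the same count gives $1-2k$, which is negative for $k\ge1$. This allows $L(4k,k)=0$ but does not prove it, since the linear conditions may be dependent.

\begin{lemma}\label{lem:nagata}
There are points $p_1,\dots,p_{16}\in\mathbb{C}^2$ such that $L(4m,m)=0$ for every $m\ge1$.
\end{lemma}

This is the case $r=16$ of the fundamental lemma in Nagata's paper \cite{Nagata}. We give a proof in Section~\ref{sec:nagata}. From now on $p_i=(a_i,b_i)$, $1\le i\le16$, are points as in Lemma~\ref{lem:nagata}.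

\subsection{The vector field}

We imitate Example~\ref{ex:onepoint}, with one contracted hyperplane for each point. Fix distinct $\tau_1,\dots,\tau_{16}\in\mathbb{C}$ and let $\theta(\tau)=\prod_{i}(\tau-\tau_i)$. By Lagrange interpolation there are polynomials $\alpha,\beta$ of degree at most $15$ with $\alpha(\tau_i)=a_i$ and $\beta(\tau_i)=b_i$. On $\mathbb{C}^4$ with coordinates $(u,v,x,y)$ put $\tau=u/v$ and
\begin{equation}\label{eq:PQ}
P=\alpha(\tau)+\frac{x}{v}\,\theta(\tau),\qquad Q=\beta(\tau)+\frac{y}{v}\,\theta(\tau).
\end{equation}
On the plane $\{v=1,\ u=\tau_0\}$ the map $(P,Q)$ is an affine isomorphism onto $\mathbb{C}^2$ when $\theta(\tau_0)\ne0$, and it is constant equal to $p_i$ when $\tau_0=\tau_i$. To clear denominators, introduce the binary forms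
\[
T(u,v)=v^{16}\theta(\tau)=\prod_{i=1}^{16}(u-\tau_iv),\qquad a(u,v)=v^{15}\alpha(\tau),\qquad b(u,v)=v^{15}\beta(\tau),
\]
whose partial derivatives in $u$ are $T_u=v^{15}\theta'(\tau)$, $a_u=v^{14}\alpha'(\tau)$ and $b_u=v^{14}\beta'(\tau)$. Then
\[
P=\frac{A}{v^{17}},\quad Q=\frac{B}{v^{17}},\qquad A=v^2a+xT,\quad B=v^2b+yT,
\]
with $A,B$ homogeneous of degree $17$. The analogue of the factor $v^{2d}u^{-k}$ of Example~\ref{ex:onepoint} is
\[
v^{17d}\,T^{-k}=v^{17(d-4k)}\,w^k,\qquad w=\frac{v^{68}}{T}=\frac{v^{52}}{\theta(\tau)} .
\]
This explains the constants: $17=16+1$, $68=4\cdot17$ and $52=68-16$. The functions $P,Q,w$ are homogeneous of degrees $0,0,52$.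

We want a field that annihilates $P$, $Q$ and $w$. Since $u=\tau v$, $x=v(P-\alpha(\tau))/\theta(\tau)$ and $y=v(Q-\beta(\tau))/\theta(\tau)$, we have $\mathbb{C}(u,v,x,y)=\mathbb{C}(\tau,P,Q,v)$. So $\tau,P,Q,v$ are algebraically independent, and we may use them as rational coordinates, with partial derivatives $D_\tau,D_P,D_Q,D_v$. A derivation $c_1D_\tau+c_2vD_v$ annihilates $P$ and $Q$, and it multiplies $w$ by $52c_2-c_1\theta'/\theta$. This vanishes for $(c_1,c_2)$ proportional to $(52\theta,\theta')$. We set $Z=v^{15}\bigl(52\,\theta(\tau)D_\tau+\theta'(\tau)\,vD_v\bigr)$, so that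
\begin{equation}\label{eq:identities}
Z(P)=Z(Q)=Z(w)=0,\qquad Z(v)=T_u\,v,\qquad Z(\tau)=52\,v^{15}\theta(\tau)\neq0 .
\end{equation}
In the original coordinates, $Z(u)=vZ(\tau)+\tau Z(v)=52T+uT_u$, and
\[
Z(x)=\frac{x}{v}Z(v)+vZ(\tau)\Bigl(-\frac{\alpha'}{\theta}-\frac{(P-\alpha)\theta'}{\theta^2}\Bigr)
=xT_u-52\,v^{16}\alpha'-52\,v^{15}\theta'x=-51xT_u-52v^2a_u .
\]
The factor $\theta$ in $Z(\tau)$ has canceled the new pole created by differentiating $1/\theta$. The same computation with $y,Q,\beta,b$ in place of $x,P,\alpha,a$ gives $Z(y)$. Thus
\begin{equation}\label{eq:Z}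
Z=(52T+uT_u)\,\partial_u+vT_u\,\partial_v-(51xT_u+52v^2a_u)\,\partial_x-(51yT_u+52v^2b_u)\,\partial_y
\end{equation}
is a polynomial vector field whose coefficients are homogeneous of degree $16$. For $n\ge5$ we add coordinates $z_1,\dots,z_{n-4}$ and put
\begin{equation}\label{eq:Zprime}
Z'=Z+T_u\sum_{j=1}^{n-4}z_j\partial_{z_j},
\end{equation}
whose coefficients are again homogeneous of degree $16$. Without the extra term the $z_j$ would be first integrals; with it they have the same cofactor $T_u$ as $v$.

\begin{lemma}\label{lem:K0}
Let $R=u\partial_u+v\partial_v+x\partial_x+y\partial_y$. A rational function $G\in\mathbb{C}(u,v,x,y)$ satisfies $R(G)=Z(G)=0$ if and only if $G\in\mathbb{C}(P,Q)$.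
\end{lemma}

\begin{proof}
By Euler's formula $R$ multiplies a homogeneous function by its degree. So $R$ annihilates $\tau,P,Q$ and $R(v)=v$, which means $R=vD_v$. The derivations $R$ and $Z$ span the same space as $D_v$ and $D_\tau$ over the field of rational functions, because $v^{15}\theta\ne0$. In characteristic zero the kernel of $d/dt$ on $F(t)$ is $F$, for any field $F$. Applying this twice, the common kernel of $D_v$ and $D_\tau$ is $\mathbb{C}(P,Q)$.
\end{proof}

\subsection{The dictionary between curves and polynomials}

\begin{lemma}\label{lem:dictionary}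
Let $k,s\ge0$ be integers, let $0\ne\rho\in\mathbb{C}(\xi,\eta)$, and put $\Phi=v^{17s}\,w^k\,\rho(P,Q)$. Then $\Phi\neq0$, $\Phi$ is homogeneous of degree $52k+17s$, and $Z(\Phi)=17s\,T_u\,\Phi$. Moreover, $\Phi$ is a polynomial in $u,v,x,y$ if and only if $\rho\in L(4k+s,k)$.
\end{lemma}

\begin{proof}
We have $\Phi\ne0$ because $P,Q$ are algebraically independent. The degree is read off from the degrees of $v,w,P,Q$, and the cofactor from \eqref{eq:identities}.

Suppose $\rho\in L(d,k)$ with $d=4k+s$. Then $\Phi=N/T^k$, where $N=v^{17d}\rho(P,Q)$ is a polynomial. Fix $i$ and expand $\rho=\sum c_{jl}\,(\xi-a_i)^j(\eta-b_i)^l$, the sum running over $k\le j+l\le d$. Then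
\[
N=\sum c_{jl}\,(A-a_iv^{17})^j\,(B-b_iv^{17})^l\,v^{17(d-j-l)} .
\]
Now $A-a_iv^{17}=v^2(a-a_iv^{15})+xT$, and the binary forms $a-a_iv^{15}$ and $T$ vanish at $(\tau_i,1)$, so they are divisible by $u-\tau_iv$. The same holds for $B-b_iv^{17}$, with $b,b_i,y$ in place of $a,a_i,x$. Hence $(u-\tau_iv)^k$ divides $N$. The sixteen linear forms are pairwise coprime because the $\tau_i$ are distinct, so $T^k$ divides $N$.

Conversely, suppose that $\Phi$ is a polynomial. We test it along three kinds of hypersurfaces.

\emph{$\rho$ is a polynomial.} Write $\rho=g/h$ with $g,h\in\mathbb{C}[\xi,\eta]$ coprime. In the identity $h(P,Q)\,\Phi=v^{17s}w^kg(P,Q)$ put $v=1$ and $u=\tau_0$ with $\theta(\tau_0)\ne0$. Then $P,Q$ become affine coordinates on the $(x,y)$-plane, $w$ becomes a nonzero constant, and $\Phi$ becomes a polynomial in $x,y$, that is, in $P,Q$. So $h$ divides $g$, and $h$ is constant.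

\emph{$\rho$ has multiplicity at least $k$ at $p_i$.} Let $\mu$ be the multiplicity and $\rho_\mu\ne0$ the lowest homogeneous part of $\rho$ in $(\xi-a_i,\eta-b_i)$. Put $v=1$, $u=\tau_i+\varepsilon$, and expand in $\varepsilon$ with coefficients in $\mathbb{C}[x,y]$. By \eqref{eq:PQ},
\[
P-a_i=\varepsilon\,\tilde x+O(\varepsilon^2),\quad Q-b_i=\varepsilon\,\tilde y+O(\varepsilon^2),\qquad \tilde x=\alpha'(\tau_i)+\theta'(\tau_i)x,\quad\tilde y=\beta'(\tau_i)+\theta'(\tau_i)y .
\]
The root $\tau_i$ is simple, so $\theta'(\tau_i)\ne0$, the functions $\tilde x,\tilde y$ are affine coordinates, and $\rho_\mu(\tilde x,\tilde y)\neq0$. Therefore $\rho(P,Q)=\varepsilon^\mu\bigl(\rho_\mu(\tilde x,\tilde y)+O(\varepsilon)\bigr)$ has order exactly $\mu$. The function $w=1/\theta(\tau_i+\varepsilon)$ has order $-1$. So $\Phi$ has order $\mu-k$, which must be nonnegative.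

\emph{$\rho$ has degree at most $4k+s$.} Let $D=\deg\rho$ and let $\rho_D\neq0$ be the top homogeneous part. Put $u=1$ and expand in $v$. Then $T=1+O(v)$, $A=x+O(v)$ and $B=y+O(v)$, so $P=v^{-17}(x+O(v))$, $Q=v^{-17}(y+O(v))$ and $w=v^{68}(1+O(v))$. Hence $\Phi=v^{17s+68k-17D}\bigl(\rho_D(x,y)+O(v)\bigr)$, and $D\le4k+s$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

\emph{The centralizer.} By \eqref{eq:surplus} there is $0\ne\rho_k\in L(4k+1,k)$ for every $k\ge0$; take $\rho_0=1$. By Lemma~\ref{lem:dictionary} with $s=1$, the functions
\[
g_k=v^{17}w^k\rho_k(P,Q),\qquad g_0=v^{17},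
\]
are nonzero homogeneous polynomials of degree $52k+17$ with $Z(g_k)=17T_ug_k$. They have different degrees, so they are linearly independent. By \eqref{eq:bracket} the fields $g_kZ$ commute pairwise. They span an infinite-dimensional abelian Lie algebra, which contains $X=g_0Z$ and hence lies in $C(X)$. The factor $v^{17}$ is needed here, since $[Z,g_kZ]=17T_ug_kZ\ne0$. For $n\ge5$ the $g_k$ do not depend on the $z_j$, so $Z'(g_k)=Z(g_k)=17T_ug_k$, and the same argument applies to the fields $g_kZ'$ and $v^{17}Z'=g_0Z'$.

\emph{First integrals for $n=4$.} We show that a formal power series $f$ with $X(f)=0$ is constant; this covers holomorphic germs. Formal power series form a domain, so $Z(f)=0$. The field $Z$ maps forms of degree $e$ to forms of degree $e+15$, so each homogeneous component of $f$ is annihilated by $Z$. Suppose that some component of degree $e\ge1$ is nonzero, and call it $f$ again. To compare $f$ with the known first integrals we reduce to degree zero with the help of $w$. The rational function $G=f^{52}/w^e$ is homogeneous of degree $0$, and $Z(G)=0$. By Lemma~\ref{lem:K0}, $G=\rho(P,Q)$ with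 $0\ne\rho\in\mathbb{C}(\xi,\eta)$. Thus $w^e\rho(P,Q)=f^{52}$ is a polynomial, and Lemma~\ref{lem:dictionary} with $s=0$, $k=e$ gives $\rho\in L(4e,e)$. This contradicts Lemma~\ref{lem:nagata}, which is used only at this point.

\emph{First integrals for $n\ge5$.} Let $f$ be a formal power series with $Z'(f)=0$, and expand $f=\sum_mz^mf_m$ with $f_m$ a series in $u,v,x,y$ and $m\in\mathbb{N}^{n-4}$. Since $Z'(z^mf_m)=z^m\bigl(Z(f_m)+|m|T_uf_m\bigr)$, where $|m|=\sum m_j$, we get $Z(f_m)+|m|T_uf_m=0$ for all $m$. With $Z(v)=T_uv$ this reads $Z(v^{|m|}f_m)=0$. By the case $n=4$, $v^{|m|}f_m$ is constant. For $|m|\ge1$ it vanishes at $0$, so $f_m=0$. Hence $f=f_0$ is constant. \qed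

\section{Sixteen points}\label{sec:nagata}

We prove Lemma~\ref{lem:nagata}. The idea is to place the points on a quartic curve $\Gamma=\{q=0\}$, where curves of degree $4m$ can be controlled by the geometry of $\Gamma$, and then to push the points off $\Gamma$ in directions that no deformation of the quartic can follow.

\subsection*{The quartic and the points}
Let $(\xi_0:\xi_1:\xi_2)$ be homogeneous coordinates on $\mathbb{P}^2$; we evaluate forms in the chart $\xi_0=1$ with coordinates $(\xi,\eta)=(\xi_1,\xi_2)$. Let $\Gamma=\{q=0\}$ be a smooth quartic with $q$ monic of degree $4$ in $\xi_2$, for instance $q=\xi_0^4+\xi_1^4+\xi_2^4$. We recall the facts that are needed. The curve $\Gamma$ is irreducible of genus $3$. A form of degree $e$ not divisible by $q$ cuts on $\Gamma$ an effective divisor of degree $4e$, linearly equivalent to $eH$, where $H$ is a line section. The group $\operatorname{Pic}^0(\Gamma)$ of divisor classes of degree $0$ is a complex torus of dimension $3$, so its torsion subgroup is countable. By the Riemann--Roch theorem, every class of degree at least $3$ contains an effective divisor.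

Consider the morphism $\Gamma^{16}\to\operatorname{Pic}^0(\Gamma)$ that sends $(p_i)$ to the class of $\Delta=4H-\sum p_i$. It is surjective: for a class $c$ of degree $0$, the class $4H-c$ has degree $16$ and so contains an effective divisor $\sum p_i$. Hence each fiber is a proper analytic subset of the connected manifold $\Gamma^{16}$, and is nowhere dense. By Baire's theorem, the fibers over the countably many torsion classes, the diagonals $p_i=p_l$ and the sets $\xi_0(p_i)=0$ do not cover $\Gamma^{16}$. So we may fix distinct points $p_1,\dots,p_{16}\in\Gamma\cap\mathbb{C}^2$ such that the class of $\Delta$ is not torsion.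

Let $M_e$ be the space of forms of degree $e$ whose degree in $\xi_2$ is at most $3$. A nonzero element of $M_e$ is not divisible by $q$. Repeated division by $q$ shows that every form of degree $4m$ is uniquely $\sum_{r=0}^m\varphi_rq^r$ with $\varphi_r\in M_{4(m-r)}$. The choice of the points has the following consequence:
\begin{equation}\label{eq:nontorsion}
\text{if $e\geq 1$ and $\varphi\in M_{4e}$ vanishes on $\Gamma$ to order $\ge e$ at every $p_i$, then $\varphi=0$.}
\end{equation}
Indeed, the divisor of a nonzero $\varphi$ has degree $16e$ and contains $e\sum p_i$, so it equals $e\sum p_i$; then $e\Delta$ is linearly equivalent to $0$, which is excluded.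

The space $M_4$ is spanned by the $15$ quartic monomials with $\xi_2^4$ removed, so it has dimension $14$, and the evaluation map $M_4\to\mathbb{C}^{16}$, $\varphi\mapsto(\varphi(p_i))_i$, is not surjective. Fix $(\lambda_i)\in\mathbb{C}^{16}$ outside its image. Since $\Gamma$ is smooth, $dq_{p_i}\ne0$, and there are vectors $\nu_i\in\mathbb{C}^2$ with $dq_{p_i}(\nu_i)=\lambda_i$. Put $p_i(t)=p_i+t\nu_i$, so that $q(p_i(t))=\lambda_it+O(t^2)$.

\subsection*{Reduction to a one-parameter family}
Fix $m\ge1$. The conditions defining $L(4m,m)$ for the points $p_i(t)$ form a homogeneous linear system in the coefficients of $\rho$, whose matrix has entries in $\mathbb{C}[t]$. We claim that it has only the zero solution over the field $\mathbb{C}(t)$. Granting this, some maximal minor, of size the number of unknowns, is a nonzero polynomial in $t$. So $L(4m,m)=0$ for the points $p_i(t_0)$ for all but finitely many $t_0\in\mathbb{C}$. Any $t_0$ outside the countable union of these finite sets works for all $m$, and Lemma~\ref{lem:nagata} follows.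

Suppose there is a nonzero solution over $\mathbb{C}(t)$. Clearing denominators, dividing by a power of $t$ and homogenizing, we obtain $F\in\mathbb{C}[t][\xi_0,\xi_1,\xi_2]$, homogeneous of degree $4m$ in the $\xi$'s, with $F|_{t=0}\ne0$ and with multiplicity at least $m$ at each $p_i(t)$.

The case $m=1$ shows the mechanism. Write $F=\sum_ct^c(\psi_c+\gamma_cq)$ with $\psi_c\in M_4$ and $\gamma_c\in\mathbb{C}$. Setting $t=0$ in $F(p_i(t))=0$ gives $\psi_0(p_i)=0$, so $\psi_0=0$ by \eqref{eq:nontorsion} and $\gamma_0\ne0$. The coefficient of $t$ then gives $\gamma_0\lambda_i+\psi_1(p_i)=0$ for all $i$, contrary to the choice of $(\lambda_i)$. For general $m$ the model of a solution would be $(q+t\psi)^m$, all of whose terms have the same total order in $q$ and $t$. This suggests that we look at the part of $F$ of lowest order in $q$ and $t$ jointly.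

\subsection*{The leading part}
Write $F=\sum_{r,c}\varphi_{r,c}\,q^rt^c$ with $\varphi_{r,c}\in M_{4(m-r)}$ and $0\le r\le m$, and let $j$ be the least value of $r+c$ with $\varphi_{r,c}\ne0$. Since $F|_{t=0}\ne0$, some $\varphi_{r,0}$ is nonzero, so $j\le m$. Put $\varphi_r=\varphi_{r,j-r}$ for $0\le r\le j$; these forms are not all zero.

Fix $i$, and let $\ell$ be an affine function vanishing at $p_i$ such that $(\ell,q)$ are local coordinates at $p_i$. We work in $\mathbb{C}[[\ell,q,t]]$. For a form $\varphi$ let $\bar\varphi\in\mathbb{C}[[\ell]]$ be its expansion at $p_i$ with $q$ set to $0$. This is the restriction of $\varphi$ to $\Gamma$ in the local coordinate $\ell$, and $\bar\varphi\ne0$ when $0\ne\varphi\in M_e$. The substitution $q=\zeta t$ defines a ring homomorphism $\mathbb{C}[[\ell,q,t]]\to\mathbb{C}[[\ell]][\zeta][[t]]$, under which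
\begin{equation}\label{eq:first}
F\ \longmapsto\ t^j\sum_{r=0}^j\bar\varphi_r\,\zeta^r+O(t^{j+1}),
\end{equation}
with nonzero coefficient of $t^j$.

We compute the same image using the multiplicity condition. Let $(\xi',\eta')=(\xi,\eta)-p_i(t)$. The condition says that $F$, as a polynomial in $t,\xi',\eta'$, lies in $(\xi',\eta')^m$. Put $\ell_1=\ell-\ell(p_i(t))$ and $q_1=q-q(p_i(t))$. By Taylor's formula, $(\ell_1,q_1)$ is obtained from $(\xi',\eta')$ by a $2\times2$ matrix of polynomials whose value at $(p_i,0)$ is the Jacobian matrix of $(\ell,q)$. This matrix is invertible in the power series ring, so $(\xi',\eta')=(\ell_1,q_1)$ there. Also $(\ell_1,q_1,t)$ are formal coordinates, since they agree with $(\ell,q,t)$ modulo $t$ in the first two entries. Therefore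
\[
F=\sum_{a+b\ge m,\ c\ge0}\gamma_{abc}\,\ell_1^{\,a}q_1^{\,b}t^c,\qquad\gamma_{abc}\in\mathbb{C}.
\]
Under the substitution, $\ell_1\mapsto\ell+O(t)$ and $q_1\mapsto t(\zeta-\lambda_i)+O(t^2)$. If $j'$ is the least value of $b+c$ with some $\gamma_{abc}\ne0$, then
\begin{equation}\label{eq:second}
F\ \longmapsto\ t^{j'}\sum_{b=0}^{j'}\chi_b\,(\zeta-\lambda_i)^b+O(t^{j'+1}),\qquad\chi_b=\sum_{a\ge m-b}\gamma_{a,b,j'-b}\,\ell^a ,
\end{equation}
again with nonzero leading coefficient. Comparing \eqref{eq:first} and \eqref{eq:second} gives $j'=j$. Expanding $\zeta^r=\bigl((\zeta-\lambda_i)+\lambda_i\bigr)^r$ in \eqref{eq:first} identifies the $\chi_b$, and we obtain, for $0\le b\le j$ and every $i$,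
\begin{equation}\label{eq:local}
\sum_{r=b}^{j}\binom{r}{b}\lambda_i^{\,r-b}\,\varphi_r\ \text{ vanishes on $\Gamma$ to order at least $m-b$ at $p_i$.}
\end{equation}

\subsection*{The contradiction}
Let $r_0$ be the largest $r$ with $\varphi_r\ne0$. For $b=r_0$, \eqref{eq:local} says that $\varphi_{r_0}\in M_{4(m-r_0)}$ vanishes to order at least $m-r_0$ at every $p_i$. By \eqref{eq:nontorsion}, $r_0=m$. Since $r_0\le j\le m$, we get $j=m$, and $\varphi_m\in M_0$ is a nonzero constant. For $b=m-1$, \eqref{eq:local} gives $\varphi_{m-1}(p_i)+m\lambda_i\varphi_m=0$ for all $i$, with $\varphi_{m-1}\in M_4$. So $(\lambda_i)$ is the evaluation of $-\varphi_{m-1}/(m\varphi_m)\in M_4$, contrary to its choice. This proves the claim and Lemma~\ref{lem:nagata}. \qed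

\section{Two meromorphic first integrals}\label{sec:two}

We prove Theorem~\ref{thm:structure}(b). By part (a) there is $\kappa$ such that $V=V_\kappa(X)$ is infinite-dimensional, and the ratios of its elements are meromorphic first integrals. We show that two of them have independent differentials. If not, all ratios are constant on the level hypersurfaces of one of them, so that on such a hypersurface all elements of $V$ are proportional. But an infinite-dimensional space contains germs that vanish to arbitrarily high order at $0$. These two facts conflict as soon as the hypersurfaces pass through $0$. The difficulty is that the order needed depends on the hypersurface, and a countability argument makes it uniform.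

We use the following standard facts. The ring $\mathcal{O}_n$ is a Noetherian local unique factorization domain with maximal ideal $\mathfrak{m}$, and $\mathfrak{m}^N$ has finite codimension. By Krull's intersection theorem, $\bigcap_N(\mathfrak{m}^N+I)=I$ for every ideal $I\subset\mathfrak{m}$. If $\pi\in\mathfrak{m}$ is irreducible, a germ vanishing on $H=\{\pi=0\}$ is divisible by $\pi$, and $H$ has arbitrarily small representatives whose regular locus is a connected manifold, dense in $H$. The complement of a proper analytic subset of a connected complex manifold is connected and dense.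

\begin{proof}[Proof of Theorem~\ref{thm:structure}(b)]
Assume $\mathcal{I}(X)=\mathbb{C}$, and assume that $df_1\wedge df_2\equiv0$ whenever $f_1,f_2$ are ratios of nonzero elements of $V$. We derive a contradiction.

\emph{The pencil.} Let $g_0,g_1\in V$ be linearly independent and write $\varphi=g_1/g_0=F_0/F_\infty$ with $F_0,F_\infty\in\mathcal{O}_n$ coprime. The function $\varphi$ is not constant. If $F_\infty$ or $F_0$ were a unit, then $\varphi$ or $1/\varphi$ would be a nonconstant holomorphic first integral. So $F_0(0)=F_\infty(0)=0$; this is the only use of the hypothesis $\mathcal{I}(X)=\mathbb{C}$. For each $\lambda\in\mathbb{C}$ the germ $F_0-\lambda F_\infty$ is a nonzero element of $\mathfrak{m}$. Let $\pi_\lambda$ be one of its irreducible factors and $H_\lambda=\{\pi_\lambda=0\}$. An irreducible germ dividing $F_0-\lambda F_\infty$ and $F_0-\mu F_\infty$ with $\lambda\ne\mu$ divides $F_0$ and $F_\infty$. Hence the $\pi_\lambda$ are pairwise nonassociate, and a nonzero germ is divisible by only finitely many of them. The $1$-form $F_\infty\,dF_0-F_0\,dF_\infty=F_\infty^2\,d\varphi$ is nonzero; let $c\in\mathcal{O}_n$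 be a nonzero coefficient of it. Call $\lambda$ \emph{good} if $\pi_\lambda$ does not divide $g_0F_\infty c$. All but finitely many $\lambda$ are good.

\emph{Proportionality on $H_\lambda$.} Let $\lambda$ be good and $0\neq h\in V$. We claim that $h-\gamma g_0\in(\pi_\lambda)$ for some $\gamma\in\mathbb{C}$. Take a small representative of $H_\lambda$ with connected regular locus, and let $U$ be this locus minus the zero set of $g_0F_\infty c$. It is connected and dense in $H_\lambda$. Near a point of $U$, the functions $\varphi$ and $\psi=h/g_0$ are holomorphic, $\varphi$ is a submersion, and $d\psi\wedge d\varphi=0$. In local coordinates whose first member is $\varphi$, this says that $\psi$ depends only on $\varphi$. Since $\varphi=\lambda$ on $U$, the function $\psi$ is locally constant on $U$, hence equal to a constant $\gamma$. Then $h-\gamma g_0$ vanishes on $U$, so on $H_\lambda$, and the claim follows.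

\emph{Orders of vanishing.} For good $\lambda$ we have $g_0\notin(\pi_\lambda)$, so by Krull's theorem there is an integer $N(\lambda)$ with $g_0\notin\mathfrak{m}^{N(\lambda)}+(\pi_\lambda)$. The good $\lambda$ form an uncountable set, so there is $N_0$ with $N(\lambda)\le N_0$ for uncountably many of them, and for these $g_0\notin\mathfrak{m}^{N_0}+(\pi_\lambda)$. Since $\dim V=\infty$ and $\mathfrak{m}^{N_0}$ has finite codimension, there is $0\ne h\in V\cap\mathfrak{m}^{N_0}$. Choose a good $\lambda$ with $N(\lambda)\le N_0$ such that $\pi_\lambda$ does not divide $h$. In the claim we then have $\gamma\ne0$, and $g_0\in\gamma^{-1}h+(\pi_\lambda)\subset\mathfrak{m}^{N_0}+(\pi_\lambda)$. This is a contradiction, and the first assertion is proved.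

\emph{The dimension.} For $n=1$ every $2$-form vanishes. For $n=2$, the equations $df_1(X)=df_2(X)=0$ with $df_1\wedge df_2\not\equiv0$ form a linear system for the two coefficients of $X$ with nonzero determinant, so $X=0$. Hence $n\ge3$.
\end{proof}

\begin{remark}
Both hypotheses matter. For $X=\partial_y$ on $\mathbb{C}^2$, the space $V_0(X)$ consists of the germs in $x$ alone, $d(X)=\infty$, and two independent first integrals do not exist; here $\varphi=x$, and the levels $x=\lambda\neq0$ miss the origin. In the other direction, the radial field of Example~\ref{ex:diagonal} has the independent meromorphic first integrals $x_2/x_1,\dots,x_n/x_1$, but $d=n^2$ is finite.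
\end{remark}

\section{Quasi-homogeneous fields}\label{sec:qh}

We prove Theorem~\ref{thm:qh} by extending the argument of Example~\ref{ex:diagonal}. There the alphabet was $x_1,\dots,x_n$. Now the letters are irreducible polynomials, and there may be infinitely many of them. The remedy is to identify two letters whose ratio lies in $K_0=K_0(X)$, and the hypothesis on $K_0$ is what makes the number of classes finite.

Write $\mathbb{C}[x]$ and $\mathbb{C}(x)$ for polynomials and rational functions in $x_1,\dots,x_n$. The monomial $x^m$ has \emph{weight} $\langle m,\omega\rangle$ and $x^m\partial_{x_j}$ has weight $\langle m,\omega\rangle-\omega_j$; these are the eigenvalues of $f\mapsto R(f)$ and of $Y\mapsto[R,Y]$. A polynomial or polynomial field is quasi-homogeneous if all its monomials have the same weight. Weights add under products, brackets and the action of fields on functions. Since the $\omega_i$ are positive, there are finitely many monomials of each weight, and only constants have weight $0$ in $\mathbb{C}[x]$. A factor of a nonzero quasi-homogeneous polynomial is quasi-homogeneous, as one sees by multiplying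 the components of lowest and of highest weight. Let $\delta$ be the weight of $X$.

\begin{proof}[Proof of Theorem~\ref{thm:qh}]
\emph{Step 1: polynomials with a common cofactor.} Let $Y\in C(X)$ and group its Taylor series by weight, $Y=\sum_\gamma Y_\gamma$. The bracket $[X,Y_\gamma]$ has weight $\delta+\gamma$, so each $Y_\gamma$ commutes with $X$. Each weight space is finite-dimensional and $d(X)=\infty$, so $C(X)$ contains nonzero quasi-homogeneous fields of infinitely many weights. Let $E$ be their span, an infinite-dimensional space of polynomial fields. Apply Lemma~\ref{lem:denominator} with $\mathcal{A}=\mathbb{C}[x]$, choosing the basis $Y_1,\dots,Y_k$ among these quasi-homogeneous fields. The coefficients of $Y_1\wedge\dots\wedge Y_k$ are quasi-homogeneous, hence so is their divisor $G$, and $\kappa=X(G)/G$ is a polynomial that is zero or quasi-homogeneous of weight $\delta$. The space $V=\{g\in\mathbb{C}[x]:X(g)=\kappa g\}$ is infinite-dimensional. It is graded, because $g\mapsto X(g)-\kappa g$ raises weights by $\delta$, and its graded pieces are finite-dimensional. So there are nonzero quasi-homogeneous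 polynomials $g_0,g_1,g_2,\dots$ of weights $d_0<d_1<d_2<\cdots$ with $X(g_j)=\kappa g_j$.

\emph{Step 2: (a) implies (b).} Suppose $X=hR$ with $h\in\mathbb{C}(x)$, necessarily $h\ne0$. Then $\kappa g_j=X(g_j)=hd_jg_j$ gives $hd_0=\kappa=hd_1$, which is false. So $X$ and $R$ are linearly independent over $\mathbb{C}(x)$. In characteristic zero, algebraically independent functions $f_1,\dots,f_r\in\mathbb{C}(x)$ have differentials that are linearly independent over $\mathbb{C}(x)$. If the $f_i$ lie in $K_0$, these differentials annihilate $X$ and $R$, so $r\le n-2$. For $n=3$ this gives $\operatorname{trdeg}K_0\le1$. From now on we assume $\operatorname{trdeg}K_0\le1$.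

\emph{Step 3: finitely many letters.} We claim that there are finitely many nonzero polynomials $\pi_1,\dots,\pi_N$ such that every irreducible factor of every $g_j$ lies in $K_0^*\pi_\nu$ for some $\nu$, where $K_0^*=K_0\setminus\{0\}$.

The ratio $g_j/g_0$ is annihilated by $X$ but has weight $d_j-d_0$. To bring it into $K_0$ we correct the weight with $g_1/g_0$. Let $e=d_1-d_0>0$ and
\[
\rho_j=\Bigl(\frac{g_j}{g_0}\Bigr)^{e}\Bigl(\frac{g_1}{g_0}\Bigr)^{-(d_j-d_0)} .
\]
Then $X(\rho_j)=0$ and $R(\rho_j)=\bigl(e(d_j-d_0)-(d_j-d_0)e\bigr)\rho_j=0$, so $\rho_j\in K_0^*$. If $\pi$ is an irreducible factor of $g_j$ that does not divide $g_0g_1$, then the exponent of $\pi$ in $\rho_j$ is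
\begin{equation}\label{eq:ord}
\operatorname{ord}_\pi\rho_j=e\operatorname{ord}_\pi g_j>0 .
\end{equation}

If $\operatorname{trdeg}K_0=0$, then $K_0$ is algebraic over $\mathbb{C}$, so $K_0=\mathbb{C}$ and \eqref{eq:ord} is impossible. The irreducible factors of $g_0g_1$ then form the required list; if $g_0g_1$ has any other associates among the factors of the $g_j$, they differ by constants, which lie in $K_0^*$.

Let $\operatorname{trdeg}K_0=1$. The L\"uroth--Gordan--Igusa theorem \cite[Ch.~1]{Schinzel} states that a field between $\mathbb{C}$ and $\mathbb{C}(x)$ of transcendence degree $1$ is generated by one element. So $K_0=\mathbb{C}(\varphi)$ with $\varphi=F_0/F_\infty$ nonconstant and $F_0,F_\infty\in\mathbb{C}[x]$ coprime. Put $F_\lambda=F_0-\lambda F_\infty$ for $\lambda\in\mathbb{C}$. The polynomials $F_\lambda$, $\lambda\in\mathbb{C}\cup\{\infty\}$, are the \emph{members} of the pencil. They are nonzero, and two distinct members are coprime because $F_0,F_\infty$ are combinations of them. They are also nonconstant. Indeed, $R(\varphi)=0$ reads $R(F_0)F_\infty=F_0R(F_\infty)$, so $F_0$ divides $R(F_0)$;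 since $\deg R(F_0)\le\deg F_0$, we get $R(F_0)=cF_0$ with $c$ constant, and then $R(F_\infty)=cF_\infty$. All members are therefore quasi-homogeneous of the same weight $c$, and $c>0$ because $\varphi$ is not constant.

The field $K_0$ is algebraically closed in $\mathbb{C}(x)$: if $f\in\mathbb{C}(x)$ has minimal polynomial $\mu$ over $K_0$, applying $D=X$ or $D=R$ to $\mu(f)=0$ gives $\mu'(f)D(f)=0$ with $\mu'(f)\ne0$. Bertini's theorem on pencils \cite[Ch.~3]{Schinzel} states that if $F_0,F_\infty$ are coprime and $\mathbb{C}(F_0/F_\infty)$ is algebraically closed in $\mathbb{C}(x)$, then all but finitely many members are irreducible. (The pencil $x_1^2-\lambda x_2^2$ shows what happens without the closedness hypothesis.) Let $\Pi$ be the finite set of irreducible factors, up to constants, of $g_0g_1$ and of the reducible members.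

Let $\pi$ be an irreducible factor of some $g_j$ that is not in $\Pi$ up to a constant. Factoring $\rho_j$ as a rational function of $\varphi$, and using $\varphi-\lambda=F_\lambda/F_\infty$, we write $\rho_j$ as a constant times a product of integer powers of members. By \eqref{eq:ord}, $\pi$ divides some member $F_\lambda$. This member is irreducible, since otherwise $\pi\in\Pi$. So $\pi$ is a constant multiple of $F_\lambda$, and $F_\lambda\in K_0^*F_\infty$. The list $\Pi\cup\{F_\infty\}$ proves the claim.

\emph{Step 4: Dickson's lemma.} By Step 3, $g_j=c_j\prod_\nu\pi_\nu^{\alpha_{j\nu}}$ with $c_j\in K_0^*$ and $\alpha_j=(\alpha_{j\nu})\in\mathbb{N}^N$. By Dickson's lemma there are $j<l$ with $\alpha_j\le\alpha_l$. Then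
\[
h=\prod_\nu\pi_\nu^{\alpha_{l\nu}-\alpha_{j\nu}}=\frac{c_j}{c_l}\cdot\frac{g_l}{g_j}
\]
is a nonzero polynomial. Both factors on the right are annihilated by $X$, so $X(h)=0$. Also $R(h)=(d_l-d_j)h\ne0$, so $h$ is not constant. This proves (a).

\emph{Sharpness.} The field $X=v^{17}Z$ on $\mathbb{C}^4$ has homogeneous coefficients of degree $33$, so it is quasi-homogeneous for the weights $(1,1,1,1)$. It has $d(X)=\infty$ and no nonconstant polynomial first integral by Theorem~\ref{thm:main}, and $K_0(X)=\mathbb{C}(P,Q)$ has transcendence degree $2$ by Lemma~\ref{lem:K0}.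
\end{proof}

\begin{remark}
The bound on the transcendence degree enters only in Step 3. For $X=v^{17}Z$ and the polynomials $g_k$ of Section~\ref{sec:example}, Step 4 would produce a first integral if the claim of Step 3 held. So the irreducible factors of these $g_k$ fall into infinitely many classes modulo $K_0^*$. This is the failure of the finiteness that Example~\ref{ex:diagonal} leads one to expect.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CLN}
D.~Cerveau and A.~Lins Neto, \emph{Commuting vector fields}, arXiv:1906.02109 (2019).

\bibitem{Nagata}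
M.~Nagata, \emph{On the 14-th problem of Hilbert}, Amer. J. Math. \textbf{81} (1959).

\bibitem{Schinzel}
Schinzel, \emph{Polynomials with Special Regard to Reducibility}.

\end{thebibliography}
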